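\title{Bipartite graphical regular representations of large finite groups}

\begin{abstract}
Let $G$ be a finite group and $B$ a subgroup of index $2$. We ask when some Cayley graph of $G$ whose connection set avoids $B$ has no automorphisms other than the right translations. An evident obstruction is a nontrivial automorphism of $G$ that preserves $B$ and fixes or inverts every element outside $B$. We prove that for $|G|\ge 2^{81}$ this is the only obstruction, and that in its absence all but a proportion at most $2^{-|B|/10^9}$ of these graphs have the required property. This proves a conjecture posed by Du, Feng and Spiga. The proof combines a counting argument with a rigidity theorem for permutation groups containing $G$ as a regular subgroup. It is self-contained and does not use the classification of finite simple groups.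
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups and graphs are finite. Let $G$ be a group and let $S\subseteq G$ be \emph{inverse-closed}, that is, $S=S^{-1}$. The \emph{Cayley graph} $\mathrm{Cay}(G,S)$ has vertex set $G$, and $g,h$ are adjacent if and only if $gh^{-1}\in S$. For $g\in G$ let $\rho_g$ be the translation $x\mapsto xg$, and for $H\le G$ let $\rho(H)=\{\rho_h:h\in H\}$. Since $(xg)(yg)^{-1}=xy^{-1}$, every translation is an automorphism of $\mathrm{Cay}(G,S)$, and $\rho(G)$ acts regularly on the vertices. The \emph{Cayley index} $|\mathrm{Aut}(\mathrm{Cay}(G,S)):\rho(G)|$ equals the number of graph automorphisms fixing the vertex $1$, so it measures the symmetry of the graph beyond what the construction forces. A Cayley graph of index $1$ is a \emph{graphical regular representation} (GRR) of $G$.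

Now let $B$ be a subgroup of index $2$. Throughout the paper
\[
C=G\setminus B,\qquad n=|B|=|C|,\qquad [c]=\{c,c^{-1}\}\ \ (c\in C),\qquad x^d=d^{-1}xd,
\]
and the sets $[c]$ are called \emph{classes}. If $S\subseteq C$, then no two elements of the same coset of $B$ are adjacent, so $\mathrm{Cay}(G,S)$ is bipartite with $B$ and $C$ independent. The \emph{bipartite Cayley index} is
\[
c(G,B)=\min\{\,|\mathrm{Aut}(\mathrm{Cay}(G,S)):\rho(G)| \;:\; S\subseteq C,\ S=S^{-1}\,\},
\]
and $c(G,B)=1$ says that one of these bipartite graphs is a GRR.

What can force $c(G,B)>1$? The admissible sets $S$ are exactly the unions of classes, so a group automorphism that preserves every class preserves every $S$.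

\begin{definition}\label{def:obstruction}
An \emph{obstruction} for $(G,B)$ is an automorphism $\alpha\ne1$ of $G$ such that $\alpha(B)=B$ and $\alpha(c)\in[c]$ for every $c\in C$. Equivalently, $\alpha\neq 1$, $\alpha(B)=B$ and $G=B\cup\{g:\alpha(g)=g\}\cup\{g:\alpha(g)=g^{-1}\}$.
\end{definition}

\begin{example}\label{ex:obstructions}
Let $D$ be a dihedral group of order $2r$, $r\ge3$, with rotation subgroup $A$. The elements of $D\setminus A$, the reflections, are involutions.
\begin{enumerate}
\item[(a)] If $G$ is abelian of exponent greater than $2$, inversion is an obstruction for every $B$.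
\item[(b)] If every element of $C$ is an involution, as for $(G,B)=(D,A)$, there is no obstruction: it would fix $C$ pointwise, and $C$ generates $G$.
\item[(c)] Let $G=D\times\langle u\rangle$ with $u$ of order $4$, and $B=D\times\langle u^2\rangle$. Let $\chi\colon G\to\langle u^2\rangle$ be the homomorphism with kernel $A\times\langle u\rangle$. Since $u^2$ is a central involution in the kernel, $\alpha(g)=g\chi(g)$ is an automorphism of order $2$. It fixes $su^{\pm1}$ for $s\in A$, and for a reflection $s$ it sends $su^{\pm1}$ to $su^{\mp1}=(su^{\pm1})^{-1}$. So $\alpha$ is an obstruction.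
\item[(d)] Let $G=Q_8\times D$ and $B=Q_8\times A$, where $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. Conjugation by $i$ fixes or inverts every $q\in Q_8$, hence fixes or inverts every $qs$ with $s$ a reflection. So it is an obstruction, and so are the conjugations by $j$ and $k$.
\end{enumerate}
\end{example}

It is natural to guess that nothing else goes wrong in a large group. A group of order $N$ has at most $N^{\log_2N}$ automorphisms, and for nonabelian $B$ we shall see (Lemma~\ref{lem:stable}) that a nontrivial automorphism preserving $B$ which is not an obstruction moves a positive proportion of the classes. A random $S$ is therefore very unlikely to be invariant under any of them. The difficulty lies in the graph automorphisms that are not group automorphisms. The following conjecture was posed by Du, Feng and Spiga~\cite{DFS}.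

\medskip
\noindent\textbf{Conjecture.} \emph{There is a positive integer $N_0$ such that, if $|G|\ge N_0$ and $|G:B|=2$, then either $c(G,B)=1$ or $(G,B)$ has an obstruction.}
\medskip

We prove the conjecture with $N_0=2^{81}$, in a stronger form.

\begin{theorem}\label{thm:main}
Let $|G|\ge 2^{81}$ and $|G:B|=2$.
\begin{enumerate}
\item[(1)] If $(G,B)$ has an obstruction, then $|\mathrm{Aut}(\mathrm{Cay}(G,S)):\rho(G)|\ge2$ for every inverse-closed $S\subseteq C$, so $c(G,B)>1$.
\item[(2)] If $(G,B)$ has no obstruction, then $\mathrm{Aut}(\mathrm{Cay}(G,S))=\rho(G)$ for all but a proportion at most $2^{-|B|/10^9}$ of the inverse-closed sets $S\subseteq C$. In particular $c(G,B)=1$.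
\end{enumerate}
\end{theorem}

Thus the two alternatives of the conjecture exclude each other, and for $|G|\ge2^{81}$ we have $c(G,B)=1$ if and only if there is no obstruction.

\begin{proof}[Proof of part (1)]
Let $\alpha$ be an obstruction. If $gh^{-1}\in S$, then $\alpha(g)\alpha(h)^{-1}=\alpha(gh^{-1})\in[gh^{-1}]\subseteq S$. So $\alpha$ is a graph automorphism. It fixes the vertex $1$ and is not the identity, so it is not a translation.
\end{proof}

\begin{remark}\label{rem:sharp}
Some lower bound on $|G|$ is needed in part (2). The pair $G=\mathrm{Sym}(3)$, $B=\mathrm{Alt}(3)$ has no obstruction by Example~\ref{ex:obstructions}(b). But for $|S|=0,1,2,3$ the graph $\mathrm{Cay}(G,S)$ is $6K_1$, $3K_2$, $C_6$, $K_{3,3}$, and each of these has a nontrivial automorphism fixing a vertex. Also, an exponent linear in $|B|$ is of the right order: $S=\emptyset$ does not give a GRR when $|G|\ge 3$, and there are at most $2^{|B|}$ admissible sets $S$, so the exceptional proportion is at least $2^{-|B|}$.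
\end{remark}

The proof of part (2) has two independent halves. In Section~\ref{sec:random} we show that, for almost every $S$, the graph automorphisms fixing $1$ preserve $99\%$ of the classes. The bound on $|G|$ is used only there. The other half is a statement about groups of arbitrary order. We fix $\varepsilon=1/100$ for the whole paper.

\begin{theorem}[Rigidity]\label{thm:rigid}
Let $|G:B|=2$. Let $X$ be a group of permutations of the set $G$ that contains $\rho(G)$ and preserves the partition $\{B,C\}$. Let $V$ be the stabilizer of $1$ in $X$, and let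
\[
T=\{c\in C:\ \varphi(c)\in[c]\ \text{ for all }\varphi\in V\}.
\]
If $|T|\ge(1-\varepsilon)n$, then $X=\rho(G)$ or $(G,B)$ has an obstruction.
\end{theorem}

The case $T=C$ has a meaning of its own. Color each edge $\{g,h\}$ of the complete bipartite graph $\mathrm{Cay}(G,C)$ by the class $[gh^{-1}]$.

\begin{corollary}\label{cor:colors}
Let $|G:B|=2$, with $G$ of any order. If some permutation of $G$ that is not a translation is an automorphism of $\mathrm{Cay}(G,[c])$ for every $c\in C$, then $(G,B)$ has an obstruction.
\end{corollary}

\begin{proof}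
Let $X=\bigcap_{c\in C}\mathrm{Aut}(\mathrm{Cay}(G,[c]))$. It contains $\rho(G)$, and it acts on the connected bipartite graph $\mathrm{Cay}(G,C)$, so it preserves $\{B,C\}$. The neighbors of $1$ in $\mathrm{Cay}(G,[c])$ form the set $[c]$, so $T=C$, and Theorem~\ref{thm:rigid} applies.
\end{proof}

The constant $\varepsilon$ is not optimized, but $T$ must be more than half of $C$. Let $G$ be dihedral of order $2r$ with $4\mid r$, let $B=\langle a\rangle$ be the rotation subgroup and let $s$ be a reflection. The automorphism $\alpha\colon a\mapsto a^{1+r/2}$, $s\mapsto s$ has order $2$ and fixes $a^ks$ exactly when $k$ is even. For $X=\rho(G)\langle\alpha\rangle$ we get $|T|=n/2$ and $X\ne\rho(G)$, and there is no obstruction.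

Section~\ref{sec:groups} collects the group theory that we need. Section~\ref{sec:local} sets up the calculus behind Theorem~\ref{thm:rigid} and works out two families by hand, and Section~\ref{sec:nonabelian} completes its proof.

\section{Inverted elements and square roots}\label{sec:groups}

We use the following standard facts.
\begin{enumerate}
\item[(G1)] A subset containing more than half of the elements of a group generates it. If $H\le G$ and $H\not\le B$, then $|H\cap B|=|H\cap C|=n/|G:H|$. Hence a subset of $C$ with more than $n/2$ elements generates $G$.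
\item[(G2)] For $b,b'\in B$, the set $\{d\in C:b^d=b'\}$ is empty or a right coset of $C_B(b)$, because $b^d=b^{d'}$ if and only if $d'd^{-1}$ centralizes $b$. Hence, if more than $n/2$ elements of $C$ conjugate $b$ to $b'$, then $b\in Z(B)$ and every element of $C$ does.
\item[(G3)] In any group, a subgroup of index $2$ contains all elements of odd order. A product of two commuting elements of odd order has odd order.
\item[(G4)] A permutation $\varphi$ of $G$ that fixes $1$ and normalizes $\rho(G)$ is an automorphism of $G$. Indeed, $\varphi\rho_g\varphi^{-1}=\rho_{g'}$ means $\varphi(xg)=\varphi(x)g'$ for all $x$, and $x=1$ gives $g'=\varphi(g)$.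
\item[(G5)] A proper subgroup of a $p$-group is properly contained in its normalizer.
\end{enumerate}

All our estimates rest on the fact that only abelian groups have automorphisms that are close to inversion.

\begin{lemma}\label{lem:threequarters}
If an automorphism $\theta$ of a group $K$ inverts more than $\frac34|K|$ elements, then $K$ is abelian and $\theta$ inverts every element.
\end{lemma}

\begin{proof}
Let $I=\{y\in K:\theta(y)=y^{-1}\}$ and $x\in I$. Each of the conditions $y\in I$ and $xy\in I$ fails for fewer than $|K|/4$ elements $y$, so both hold for more than $|K|/2$ elements. For these, $x^{-1}y^{-1}=\theta(x)\theta(y)=\theta(xy)=y^{-1}x^{-1}$. So $|C_K(x)|>|K|/2$ and $x\in Z(K)$. Thus $|Z(K)|\ge|I|>|K|/2$ and $K$ is abelian. Then $I$ is a subgroup with more than half of the elements, so $I=K$.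
\end{proof}

An equation $c^{-1}=uc$ with $u$ given says that $c^2=u^{-1}$. Whenever we compare the two elements of a class we therefore meet the sets of square roots
\[
R_e=\{c\in C:c^2=e\}\qquad(e\in B),
\]
which satisfy $R_e^{-1}=R_{e^{-1}}$.

\begin{lemma}\label{lem:roots}
If $B$ is nonabelian, then $|R_e|\le\frac34n$ for every $e\in B$.
\end{lemma}

\begin{proof}
Let $d\in R_e$. For $y\in B$ we have $(dy)^2=d^2\,y^dy$, so $dy\in R_e$ if and only if conjugation by $d$ inverts $y$. Apply Lemma~\ref{lem:threequarters} to this automorphism of $B$.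
\end{proof}

The bound is attained in Example~\ref{ex:obstructions}(d), where $R_{-1}$ consists of the $qs$ with $q\ne\pm1$. For abelian $B$ it may fail completely, as in Example~\ref{ex:obstructions}(b), where $R_1=C$. The abelian case is handled by an explicit obstruction instead.

\begin{lemma}\label{lem:abelian}
If $B$ is abelian and some element of $C$ is not an involution, then $(G,B)$ has an obstruction.
\end{lemma}

\begin{proof}
Since $B$ is abelian, (G2) shows that for $b\in B$ the element $d^{-1}b^{-1}d$ is the same for all $d\in C$. Call it $\alpha(b)$, and put $\alpha(c)=c^{-1}$ for $c\in C$. Let $b,b'\in B$ and $c,c'\in C$. Then $\alpha(bb')=\alpha(b)\alpha(b')$ because $B$ is abelian. In the other three cases we choose $d$ suitably: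
\begin{align*}
\alpha(b)\alpha(c)&=c^{-1}b^{-1}c\cdot c^{-1}=(bc)^{-1}=\alpha(bc) &&(d=c),\\
\alpha(c)\alpha(b)&=c^{-1}\cdot cb^{-1}c^{-1}=(cb)^{-1}=\alpha(cb) &&(d=c^{-1}),\\
\alpha(cc')&=c'\cdot c'^{-1}c^{-1}\cdot c'^{-1}=\alpha(c)\alpha(c') &&(d=c'^{-1}).
\end{align*}
So $\alpha$ is a homomorphism. It permutes $B$ and $C$, inverts every element of $C$, and moves a non-involution of $C$.
\end{proof}

The proof of Theorem~\ref{thm:rigid} will produce an automorphism that is known to preserve only the classes in $T$. The next lemma upgrades it.

\begin{lemma}\label{lem:stable}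
Let $B$ be nonabelian and let $1\ne\alpha\in\mathrm{Aut}(G)$ satisfy $\alpha(B)=B$. If $\alpha(c)\in[c]$ for at least $(1-\varepsilon)n$ elements $c\in C$, then $\alpha$ is an obstruction.
\end{lemma}

\begin{proof}
Let $K=\{y\in B:\alpha(y)=y\}$, and let $C_+$ and $C_-$ be the sets of elements of $C$ fixed and inverted by $\alpha$. For $c\in C_-$ and $y\in B$ we have $\alpha(cy)=c^{-1}\alpha(y)$, so
\begin{equation}\label{eq:minus}
cy\in C_-\iff c^{-1}\alpha(y)c=y^{-1}.
\end{equation}
The map $y\mapsto c^{-1}\alpha(y)c$ is an automorphism of $B$, so $|C_-|\le\frac34n$ by Lemma~\ref{lem:threequarters}. Hence $|C_+|\ge(\frac14-\varepsilon)n>n/5$. Being nonempty, $C_+$ is a left coset of $K$, so $|K|>n/5$, and therefore $|K|\ge n/4$.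

The set $C$ is a union of left cosets of $K$, and it suffices to show that each such coset $Y\ne C_+$ lies in $C_-$. As $Y$ is disjoint from $C_+$, at most $\varepsilon n\le4\varepsilon|K|$ of its elements lie outside $C_-$. Choose $c\in Y\cap C_-$, so that $Y=cK$. By \eqref{eq:minus}, for $y\in K$ we have $cy\in C_-$ if and only if $y^c=y^{-1}$. So $c$ inverts at least $(1-4\varepsilon)|K|>\frac34|K|$ elements of $K$. These generate $K$ by (G1), so $c$ normalizes $K$, and by Lemma~\ref{lem:threequarters} it inverts every element of $K$. Hence $Y\subseteq C_-$.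
\end{proof}

\section{The local rule}\label{sec:local}

In this section and the next, $X$, $V$, $T$ are as in Theorem~\ref{thm:rigid} and $|T|\ge(1-\varepsilon)n$. Since $\rho(G)$ is regular, $X=\rho(G)V$ and $|X|=|G||V|$, so $X=\rho(G)$ if and only if $V=1$. The elements of $V$ fix $1\in B$, so they map $B$ to $B$ and $C$ to $C$. We count as follows: if $c\mapsto c'$ is a bijection of $C$, such as $c\mapsto bc^{-1}$ or $c\mapsto cb$ with $b\in B$, then the condition $c'\in T$ fails for at most $\varepsilon n$ elements $c$.

The definition of $T$ describes $X$ near the point $1$. The translations carry this information to every other point. For $\varphi\in X$ and $g\in G$ put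
\[
\varphi_g(x)=\varphi(xg)\,\varphi(g)^{-1}.
\]
This is a product of $\varphi$ with two translations and it fixes $1$, so $\varphi_g\in V$. It describes $\varphi$ as seen from $g$, through the identity $\varphi(xg)=\varphi_g(x)\varphi(g)$. Let
\[
F=\{g\in G:\varphi(g)=g\ \text{ for all }\varphi\in V\}.
\]

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] If $t\in T$, $g\in G$ and $\varphi\in X$, then $\varphi(tg)\in\{t\varphi(g),\,t^{-1}\varphi(g)\}$.
\item[(b)] $T=T^{-1}$.
\item[(c)] If $t\in T$ and $\varphi\in V$, then $\varphi(t^2)=\varphi(t)^2$.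
\item[(d)] $F$ is a subgroup of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\varphi(tg)=\varphi_g(t)\varphi(g)$ and $\varphi_g(t)\in[t]$.

(b) Let $t\in T$ and $\varphi\in V$. By (a) with $g=t^{-1}$, $1=\varphi(1)=t^{\pm1}\varphi(t^{-1})$, so $\varphi(t^{-1})\in[t]$.

(c) If $t^2=1$, both sides are $1$. Otherwise (a) with $g=t$ and $\varphi(t)\in[t]$ give $\varphi(t^2)\in\{\varphi(t)^2,1\}$, and $\varphi(t^2)\ne\varphi(1)=1$.

(d) If $g,h\in F$ and $\varphi\in V$, then $\varphi(hg)=\varphi_g(h)\varphi(g)=hg$.
\end{proof}

Part (a) is the \emph{local rule}: $\varphi$ commutes with left multiplication by $t\in T$ up to a sign that may depend on the point. When the sign is irrelevant, rigidity is immediate.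

\begin{proposition}\label{prop:abelian}
Theorem~\ref{thm:rigid} holds when $B$ is abelian.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:abelian} we may assume that all elements of $C$ are involutions. Let $\varphi\in V$. The local rule reads $\varphi(tg)=t\varphi(g)$ for $t\in T$. By (G1), every element of $G$ is a product of elements of $T$, and induction on the length, starting from $\varphi(1)=1$, gives $\varphi=1$.
\end{proof}

In general we exploit the fact that an element $x\in B$ has almost $n$ factorizations $x=dc$ with $d,c\in T$. Each of them leaves four candidates $d^{\pm1}c^{\pm1}$ for $\varphi(x)$. If $\varphi$ moves $x$, the first candidate is excluded for every factorization, and this strongly constrains $G$. Put $T_x=\{d\in T:d^{-1}x\in T\}$, so that $|T_x|\ge(1-2\varepsilon)n$.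

\begin{lemma}[Covering lemma]\label{lem:cover}
Let $x\in B$ and $\varphi\in V$ with $x_0=\varphi(x)\ne x$. Put $e=xx_0^{-1}\ne1$ and $J=\{d\in C:x^d=x_0^{-1}\}$. Then
\[
T_x\subseteq J\cup R_e\cup R_e^{-1}x .
\]
\end{lemma}

\begin{proof}
Let $d\in T_x$ and $c=d^{-1}x\in T$. By the local rule $x_0=\varphi(dc)=d^{\pm1}\varphi(c)$ with $\varphi(c)\in[c]$, so
\[
x_0\in\{dc,\ d^{-1}c,\ dc^{-1},\ d^{-1}c^{-1}\}=\{x,\ d^{-2}x,\ dx^{-1}d,\ d^{-1}x^{-1}d\}.
\]
If $x_0=d^{-2}x$, then $d^2=xx_0^{-1}=e$. If $x_0=dx^{-1}d$, then $(xd^{-1})^2=xx_0^{-1}=e$, so $d\in R_e^{-1}x$. If $x_0=d^{-1}x^{-1}d$, then $d\in J$.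
\end{proof}

\begin{example}\label{ex:odd}
Let $B$ be a nonabelian group of odd order, for instance of order $21$, and let $G=B\times\langle z\rangle$ with $z$ an involution. We show that $V=1$. Since $(bz)^2=b^2$ and squaring is a bijection of $B$, every $R_e$ has exactly one element. If $\varphi\in V$ moves $x\in B$, the covering lemma gives $|J|\ge(1-2\varepsilon)n-2>n/2$, so $x\in Z(B)$ by (G2). Hence the subgroup $F$ contains $B\setminus Z(B)$, which generates $B$ by (G1), and $V$ fixes $B$ pointwise. Now let $c\in C$ and $t\in T$. Since $t^{-1}c\in B$ is fixed, the local rule gives $\varphi(c)\in\{c,t^{-2}c\}$. If $\varphi(c)\ne c$, all elements of $T$ have the same square, which is absurd. So $V=1$.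
\end{example}

Two things change in general. The sets $R_e$ can fill three quarters of $C$, so that the covering lemma alone gives no contradiction. And we cannot hope to prove $V=1$, since obstructions exist. By (G4) and Lemma~\ref{lem:stable}, the right goal is a nontrivial element of $V$ that normalizes $\rho(G)$. We shall see that $V$ is a $2$-group. If $G$ is a $2$-group too, then so is $X$, and (G5) provides such an element at once. The work therefore consists in removing the odd part of $G$: apart from one easy case, we show that the elements of odd order form a subgroup $O$ with $\rho(O)\trianglelefteq X$, and we apply (G5) to $X/\rho(O)$.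

\section{Rigidity for nonabelian $B$}\label{sec:nonabelian}

Throughout this section $B$ is nonabelian and $V\ne1$, so that $F\ne G$. We must find an obstruction.

\subsection{The stabilizer and its fixed subgroup}

\begin{lemma}\label{lem:faithful}
If $\varphi\in V$ fixes at least $(1-2\varepsilon)n$ elements of $T$, then $\varphi=1$. Consequently $V$ is an elementary abelian $2$-group.
\end{lemma}

\begin{proof}
Let $b\in B$. At least $(1-3\varepsilon)n>\frac34n$ elements $c\in T$ satisfy $\varphi(c)=c$ and $bc^{-1}\in T$. For these the local rule, applied to $b=(bc^{-1})c$, gives $\varphi(b)\in\{b,\,cb^{-1}c\}$. If $\varphi(b)\ne b$, then $(b^{-1}c)^2=b^{-1}\varphi(b)$ for all of them, contrary to Lemma~\ref{lem:roots}. So $\varphi$ fixes $B$ pointwise. Let $c\in C$. For $t\in T$ we have $t^{-1}c\in B$, so $\varphi(c)\in\{c,t^{-2}c\}$. If $\varphi(c)\ne c$, then $t^2=c\varphi(c)^{-1}$ for all $t\in T$, again contrary to Lemma~\ref{lem:roots}. So $\varphi=1$.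

Every $\varphi\in V$ permutes each class $[t]\subseteq T$, by Lemma~\ref{lem:local}(b), so $\varphi^2$ fixes $T$ pointwise and $\varphi^2=1$. A group of exponent $2$ is elementary abelian.
\end{proof}

The proper subgroup $F$ contains at most half of $C$. When it contains exactly half, $V$ is as small as possible. This happens in Example~\ref{ex:obstructions}(c) with $X=\rho(G)\langle\alpha\rangle$, where $F=A\times\langle u\rangle$.

\begin{proposition}\label{prop:indextwo}
If $F\not\le B$ and $|G:F|=2$, then $(G,B)$ has an obstruction.
\end{proposition}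

\begin{proof}
Since $|F\cap C|=n/2<|T|$, there is $t\in T\setminus F$. Its $V$-orbit lies in $[t]$ and is not $\{t\}$, so the stabilizer $V_t$ has index $2$ in $V$. For $\varphi\in V_t$ and $y\in F$ we have $\varphi(yt)=\varphi_t(y)\varphi(t)=yt$. So $\varphi$ fixes $F\cup Ft=G$ pointwise, and $V_t=1$. Thus $|X:\rho(G)|=|V|=2$ and $\rho(G)\trianglelefteq X$. By (G4) the nontrivial element of $V$ is an automorphism of $G$. It preserves $B$ and the classes in $T$, so it is an obstruction by Lemma~\ref{lem:stable}.
\end{proof}

From now on we assume that $F\le B$ or $|G:F|\ge3$, so that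
\begin{equation}\label{eq:Fsmall}
|F\cap C|\le n/3 .
\end{equation}
To use the covering lemma we need to know which elements of $B$ are moved by $V$. The answer involves
\[
Z^-=\{y\in Z(B):y^c=y^{-1}\ \text{ for all }c\in C\},
\]
which is a subgroup of the abelian group $Z(B)$.

\begin{lemma}\label{lem:moved}
$F\cap B\le Z^-$. Thus every $x\in B\setminus Z^-$ is moved by some $\varphi\in V$.
\end{lemma}

\begin{proof}
Let $y\in F\cap B$, and let $c\in T\setminus F$ satisfy $cy\in T$. As $F$ is a subgroup, $cy\notin F$, so some $\varphi\in V$ has $\varphi(cy)=(cy)^{-1}\ne cy$. The local rule gives $\varphi(cy)\in\{cy,c^{-1}y\}$. Hence $y^{-1}c^{-1}=c^{-1}y$, that is, $y^c=y^{-1}$. By \eqref{eq:Fsmall} there are at least $(1-2\varepsilon-\frac13)n>n/2$ such $c$, and (G2) gives $y\in Z^-$.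
\end{proof}

This is where Proposition~\ref{prop:indextwo} had to be split off: in Example~\ref{ex:obstructions}(c), $F\cap B$ contains rotations that commute with $u\in C$ and are not inverted by it.

\subsection{Elements of odd order lie in $Z^-$}

For $x$ of odd order the two sets of square roots in the covering lemma cannot cover $T_x$ by themselves. The reason is that $R_e$ avoids its translates by $x$ and by $x^2$, except at elements that invert $x$.

\begin{lemma}\label{lem:J}
Let $x\in B\setminus Z^-$ have odd order, and let $\varphi\in V$ move $x$. Then the set $J$ of Lemma~\ref{lem:cover} is nonempty, and so it is a right coset of $C_B(x)$.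
\end{lemma}

\begin{proof}
Let $I=\{d\in C:x^d=x^{-1}\}$. Then $I=I^{-1}=xI=Ix$. Since $x\notin Z^-$, (G2) gives $|I|\le n/2$, so $n'=|C\setminus I|\ge n/2$. Put $R'=R_e\setminus I$.

Let $i\in\{1,2\}$, and suppose that $d$ and $x^id$ both lie in $R_e$. Then $d^2=(x^id)^2=x^i(dx^id^{-1})d^2$, so $d^{-1}$ inverts $x^i$. Since $x$ has odd order, $\langle x^i\rangle=\langle x\rangle$, and $d\in I$. Therefore $R'$, $xR'$, $x^2R'$ are pairwise disjoint. They lie in $C\setminus I$, so $|R'|\le n'/3$.

Suppose that $J=\emptyset$. Then $T_x\subseteq R_e\cup R_e^{-1}x$. If $a\in R_e\cap I$, then $a^{-1}x\in I$. Hence $T_x\setminus I\subseteq R'\cup R'^{-1}x$, and $n'-2\varepsilon n\le\frac23n'$. This gives $n'\le6\varepsilon n<n/2$, a contradiction.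
\end{proof}

So $\varphi(x)$ is conjugate to $x^{-1}$, and $|J|=n/|B:C_B(x)|$. We treat the indices $1$, $2$ and at least $3$ in turn. The key case is that of a central element $y$. It can only be sent to $y^{-1}$, and this choice of sign propagates until $\varphi$ agrees on $B$ with the automorphism of Lemma~\ref{lem:abelian}, which exists only for abelian $B$. The lemma fails without our assumption on $B$: take $G=C_6$ and let $V$ be generated by inversion.

\begin{lemma}\label{lem:center}
$Z(G)$ contains no element $y\ne1$ of odd order.
\end{lemma}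

\begin{proof}
Suppose that $y$ is such an element. Then $y\in B$ by (G3), and $y\notin Z^-$ since $y^c=y\ne y^{-1}$. By Lemma~\ref{lem:moved} some $\varphi\in V$ moves $y$, and any $d\in J$ gives $\varphi(y)^{-1}=y^d=y$. So $\varphi(y)=y^{-1}$. Let
\[
T'=\{c\in T:yc^{-1}\in T\},\qquad T''=\{c\in T':yc\in T'\},
\]
so that $|T'|\ge(1-2\varepsilon)n$ and $|T''|\ge(1-4\varepsilon)n$.

We claim that every $\psi\in V$ with $\psi(y)=y^{-1}$ inverts every $c\in T'$. Otherwise $\psi(c)=c\ne c^{-1}$ for some $c\in T'$, and the local rule for $y=(yc^{-1})c$ gives $y^{-1}\in\{y,\,cy^{-1}c\}=\{y,\,c^2y^{-1}\}$. This is impossible, as $y^2\ne1$ and $c^2\ne1$.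

Let $c\in T''$. The claim applies to $\varphi$ and to both $c$ and $yc$, so $\varphi_c(y)=\varphi(yc)\varphi(c)^{-1}=(yc)^{-1}c=y^{-1}$. Now the claim applies to $\varphi_c$, and so
\[
\varphi(hc)=\varphi_c(h)\varphi(c)=h^{-1}c^{-1}\qquad(h\in T',\ c\in T'').
\]
Let $b\in B$. At least $(1-6\varepsilon)n>n/2$ elements $h\in C$ satisfy $h\in T'$ and $h^{-1}b\in T''$, and for these $\varphi(b)=h^{-1}(h^{-1}b)^{-1}=h^{-1}b^{-1}h$, that is, $b^h=\varphi(b)^{-1}$. By (G2), $b\in Z(B)$. So $B$ is abelian, a contradiction.
\end{proof}

\begin{lemma}\label{lem:indexone}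
Every $x\in Z(B)$ of odd order lies in $Z^-$.
\end{lemma}

\begin{proof}
Let $d\in C$. The element $y=xx^d\in Z(B)$ has odd order, and $y^d=x^dx^{d^2}=x^dx=y$ because $d^2\in B$. So $y$ is central in $G=\langle B,d\rangle$, and $y=1$ by Lemma~\ref{lem:center}.
\end{proof}

If $|B:C_B(x)|=2$, then $J$ is half of $C$ and counting alone does not suffice. We replace $x$ by an element $w$ that is $B$-conjugate to its inverse. Then conjugation by the other half of $C$ is known as well.

\begin{lemma}\label{lem:indextwo}
No $x\in B$ of odd order has $|B:C_B(x)|=2$.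
\end{lemma}

\begin{proof}
Suppose that $x$ does, and let $Q=C_B(x)\trianglelefteq B$. The $B$-conjugacy class of $x$ is $\{x,x'\}$ with $x'\ne x$. Each element of $Q$ fixes both $x$ and $x'$, and each element of $B\setminus Q$ interchanges them. By (G3), $x'\in Q$, so $w=xx'^{-1}\ne1$ has odd order. It is centralized by $Q$ and inverted by $B\setminus Q$. So $C_B(w)=Q$ and $w\notin Z^-$.

Let $\varphi\in V$ move $w$, and apply Lemmas~\ref{lem:cover} and~\ref{lem:J} to $w$, with $w_0=\varphi(w)$ and $e=ww_0^{-1}\ne1$. Then $J=Qd_1$ with $w^{d_1}=w_0^{-1}$. Since $|C\setminus J|=n/2>2\varepsilon n$, there is $d\in T_w\setminus J$. Writing $d=bd_1$ with $b\in B\setminus Q$, we get $w^d=(w^{-1})^{d_1}=w_0$. So $w_0\in B$ has odd order, lies in $Q$ by (G3), and commutes with $w$. Hence $e$ has odd order and commutes with $w$.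

If $d\in R_e$, put $a=d$. Otherwise $d\in R_e^{-1}w$, and we put $a=dw^{-1}\in R_{e^{-1}}$. In both cases $a^2=e^{\pm1}$ and $w^a=w_0$. Then $a$ centralizes $e$, while $w_0^{\,a}=w^{a^2}=w$, so
\[
e=e^a=w^a(w_0^{\,a})^{-1}=w_0w^{-1}=e^{-1}.
\]
As $e$ has odd order, $e=1$, a contradiction.
\end{proof}

If the index is at least $3$, then $J$ is small, so $R_e$ is large and generates a subgroup of small index.

\begin{lemma}\label{lem:indexthree}
No $x\in B$ of odd order has $|B:C_B(x)|\ge3$.
\end{lemma}

\begin{proof}
Suppose that $x$ does. Then $x\notin Z^-$. Let $\varphi\in V$ move $x$, and take $x_0,e,J$ as in Lemma~\ref{lem:cover}. By Lemma~\ref{lem:J}, $J$ is a right coset of $C_B(x)$, so $|J|\le n/3$ and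
\[
|R_e|\ge\tfrac12\left(1-2\varepsilon-\tfrac13\right)n>n/4 .
\]
Let $H=\langle R_e\rangle$ and $h=|G:H|$. Then $H\le C_G(e)$, and $|R_e|\le|H\cap C|=n/h$ by (G1), so $h\le3$. Also $R_e\subseteq H$ and $R_e^{-1}x\subseteq Hx$.

\emph{Case $h=1$.} Here $e\in Z(G)$ and $x_0=e^{-1}x$. For $d\in J$ the element $x^d=x_0^{-1}=x^{-1}e$ commutes with $x$, so $e=xx^d$ has odd order. This contradicts Lemma~\ref{lem:center}.

\emph{Case $h\in\{2,3\}$ and $x\in H$.} Here $T_x\subseteq J\cup(H\cap C)$, so $(1-2\varepsilon)n\le\frac n3+\frac n2$, which is false. By (G3) this disposes of $h=2$.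

\emph{Case $h=3$ and $x\notin H$.} Right multiplication by $x$ induces a permutation of odd order on the three right cosets of $H$ and moves $H$. So it is a $3$-cycle, and $H$, $Hx$, $Hx^2$ are distinct. Hence $T_x\cap Hx^2\subseteq J$. Let $H_B=H\cap B$, of order $n/3$. The set $Hx^2\cap C=(H\cap C)x^2$ is a right coset of $H_B$, and at most $2\varepsilon n$ of its elements lie outside $T_x$. So it meets $J$ in at least $\frac n3-2\varepsilon n>\frac12|H_B|$ elements. A nonempty intersection of a right coset of $C_B(x)$ with a right coset of $H_B$ is a right coset of $C_B(x)\cap H_B$. Therefore $H_B\le C_B(x)$, and $|C_B(x)|\le n/3$ forces equality. Then $x\in C_B(x)=H_B\le H$, a contradiction.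
\end{proof}

Let $O$ be the set of elements of odd order in $G$. By (G3) and Lemmas~\ref{lem:indexone}--\ref{lem:indexthree}, $O$ is contained in the abelian group $Z^-$. So $O$ is a subgroup, and it is normal in $G$ because conjugation preserves orders. The quotient $G/O$ is a $2$-group: otherwise it has an element $gO$ of odd prime order $p$, and then $g^p\in O$ makes the order of $g$ odd, so $g\in O$. Every $c\in C$ inverts every $y\in O$, which means $ycy=c$. Consequently
\begin{equation}\label{eq:odd}
ycy=c,\qquad (cy)^2=c^2,\qquad (cy)^{-1}=c^{-1}y\qquad(y\in O,\ c\in C).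
\end{equation}
The subgroup $O$ may be large. In Example~\ref{ex:obstructions}(d) with $r$ odd, let $V$ consist of the conjugations by $1,i,j,k$ and let $X=\rho(G)V$. Then $T=C$, the subgroup $F=\{\pm1\}\times D$ has index $4$, and $O=A$.

\subsection{The stabilizer commutes with the odd part}

We now know the structure of $G$ and must relate $O$ to $X$. We show first that $V$ fixes $O$ pointwise, and then that $V$ commutes with the translations by $O$. In both steps \eqref{eq:odd} merges the candidates allowed by the local rule, and Lemma~\ref{lem:local}(c) transfers a choice of sign from $t$ to $t^2$.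

\begin{lemma}\label{lem:Ofixed}
$O\le F$.
\end{lemma}

\begin{proof}
Suppose that $\varphi\in V$ moves $x\in O$, and write $\varphi(x)=e^{-1}x$ with $1\ne e\in B$. Let $d\in T_x$ and $c=d^{-1}x\in T$. By \eqref{eq:odd}, $c^2=d^{-2}$ and $c^{-1}=dx$. The local rule gives $\varphi(x)=d^{\pm1}\varphi(c)$.
\begin{itemize}
\item If $\varphi(c)=c$, then $\varphi(x)\in\{x,d^{-2}x\}$, so $d^2=e$. Then $c^2=e^{-1}$, and Lemma~\ref{lem:local}(c) gives $\varphi(e^{-1})=c^2=e^{-1}$.
\item If $\varphi(c)=c^{-1}$, then $\varphi(x)\in\{d^2x,x\}$, so $d^2=e^{-1}$. Then $c^2=e$, and Lemma~\ref{lem:local}(c) gives $\varphi(e)=c^{-2}=e^{-1}$.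
\end{itemize}
Since $|T_x|>\frac34n$, Lemma~\ref{lem:roots} shows that $T_x$ is contained neither in $R_e$ nor in $R_{e^{-1}}$. So both alternatives occur and $e\ne e^{-1}$. But then $\varphi(e)=\varphi(e^{-1})$ contradicts the injectivity of $\varphi$.
\end{proof}

\begin{lemma}\label{lem:commute}
$\varphi(gy)=\varphi(g)y$ for all $\varphi\in V$, $g\in G$ and $y\in O$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Ofixed}, $\varphi(gy)=\varphi_y(g)y$, so we must show that $\varphi_y=\varphi$. For $z\in O$ let $U_z=\{c\in T:cz\in T\}$, a set of size at least $(1-2\varepsilon)n$. By Lemma~\ref{lem:faithful} applied to $\varphi^{-1}\varphi_y$, it suffices to show that $\varphi_y$ and $\varphi$ agree on $U_y$.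

Suppose that $\varphi_y(c)\ne\varphi(c)$ with $c\in U_y$. Both values lie in $[c]$, so $c^2\ne1$. If $\varphi(c)=c$, then $\varphi(cy)=c^{-1}y=(cy)^{-1}$, and we put $(t,z)=(c,y)$. If $\varphi(c)=c^{-1}$, then $\varphi(cy)=cy$, and we put $(t,z)=(cy,y^{-1})$. In both cases
\[
t\in T,\qquad tz\in T,\qquad\varphi(t)=t,\qquad\varphi(tz)=(tz)^{-1}=t^{-1}z,
\]
and $f=t^2=(tz)^2=c^2\ne1$. Lemma~\ref{lem:local}(c) gives both $\varphi(f)=f$ and $\varphi(f)=f^{-1}$, so $f=f^{-1}$.

Let $d\in U_z$. By \eqref{eq:odd}, $dt=(dz)(tz)$, and we apply the local rule to both factorizations. The first gives $\varphi(dt)\in\{dt,\,d^{-1}t\}$. Since $(dz)^{-1}=d^{-1}z$ and $zt^{-1}z=t^{-1}$, the second gives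
\[
\varphi(dt)\in\{dz\cdot t^{-1}z,\ d^{-1}z\cdot t^{-1}z\}=\{dt^{-1},\,d^{-1}t^{-1}\}.
\]
As $t\ne t^{-1}$, either $dt=d^{-1}t^{-1}$, so that $d^2=f^{-1}$, or $d^{-1}t=dt^{-1}$, so that $d^2=f$. Thus $U_z\subseteq R_f$, contrary to Lemma~\ref{lem:roots}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
By Propositions~\ref{prop:abelian} and~\ref{prop:indextwo} we may assume that $B$ is nonabelian, that $V\ne1$ and that \eqref{eq:Fsmall} holds. The group $\rho(O)$ is normalized by $\rho(G)$, since $O\trianglelefteq G$, and centralized by $V$, by Lemma~\ref{lem:commute}. So $\rho(O)\trianglelefteq X$, and $|X:\rho(O)|=|G:O|\,|V|$ is a power of $2$ by Lemma~\ref{lem:faithful}. By (G5) applied to the proper subgroup $\rho(G)/\rho(O)$ of $X/\rho(O)$, the normalizer $N$ of $\rho(G)$ in $X$ is larger than $\rho(G)$. Since $|N|=|G|\,|N\cap V|$, there is $1\ne\varphi\in N\cap V$. By (G4), $\varphi\in\mathrm{Aut}(G)$. It preserves $B$ and satisfies $\varphi(t)\in[t]$ for $t\in T$, so it is an obstruction by Lemma~\ref{lem:stable}.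
\end{proof}

\section{Random connection sets}\label{sec:random}

We prove Theorem~\ref{thm:main}(2). Let $n\ge2^{80}$, and let $\Omega$ be the set of classes. A uniformly random inverse-closed set $S\subseteq C$ is obtained by including each class independently with probability $\frac12$. Let $X=\mathrm{Aut}(\mathrm{Cay}(G,S))$, and let $X_+$ be the subgroup of $X$ mapping $B$ to $B$ and $C$ to $C$.

A union bound over all permutations is hopeless: there are $(n!)^2$ permutations preserving $B$ and $C$, and each is a graph automorphism with probability at least $2^{-n}$. We therefore record only the images of $m$ points of $B$ and $m$ points of $C$. The points and their images can be chosen in at most $n^{4m}$ ways, while they determine $m^2$ pairs of vertices whose adjacency must be preserved. These conditions are useful only if the pairs involve many different classes, and there are at most $n$ classes, so we take $m$ near $\sqrt n$. The price is that we learn only about most pairs, and this is why Theorem~\ref{thm:rigid} allows an exceptional set. Put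
\[
m=\lfloor\sqrt n\rfloor,\qquad\delta=\tfrac1{600}.
\]
The function $\sqrt n/\log_2n$ is increasing for $n\ge8$ and exceeds $10^{10}$ at $n=2^{80}$. Together with $m\ge\sqrt n-1\ge0.95\sqrt n$ this gives
\begin{equation}\label{eq:numerics}
(\log_22n)^2\le n/20,\qquad m^2\ge0.9\,n,\qquad m\ge24\cdot10^8\log_2n .
\end{equation}

Theorem~\ref{thm:rigid} requires $X$ to preserve $\{B,C\}$. This holds when the graph is connected, since a connected bipartite graph has only one bipartition.

\begin{lemma}\label{lem:connected}
The graph $\mathrm{Cay}(G,S)$ is disconnected with probability at most $2^{-n/5}$.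
\end{lemma}

\begin{proof}
The component of $1$ is $\langle S\rangle$, so if the graph is disconnected, then $S\subseteq M$ for some proper subgroup $M$. By (G1), the inverse-closed set $C\setminus M$ has at least $n/2$ elements, so it contains at least $n/4$ classes, and $\Pr(S\subseteq M)\le2^{-n/4}$. Each new generator at least doubles the order of a subgroup, so every subgroup is generated by at most $\log_22n$ elements, and there are at most $(2n)^{\log_22n}=2^{(\log_22n)^2}$ subgroups. By \eqref{eq:numerics} the probability is at most $2^{n/20-n/4}$.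
\end{proof}

A \emph{sample} is a tuple $D=(g_1,\dots,g_m;h_1,\dots,h_m)\in B^m\times C^m$. Put $t_{ij}=g_ih_j^{-1}\in C$, and let $Q(D)$ be the number of ordered pairs of distinct index pairs $(i,j)\ne(k,l)$ with $[t_{ij}]=[t_{kl}]$. The sample is \emph{good} if $Q(D)\le400m^2$. This notion does not depend on $S$.

\begin{lemma}\label{lem:good}
A uniformly random sample is good with probability at least $1-\frac1{200}$.
\end{lemma}

\begin{proof}
Let $(i,j)\ne(k,l)$. If $i\ne k$, condition on all entries of $D$ except $g_k$. If $i=k$, then $j\ne l$, and we condition on all entries except $h_l$. In either case $t_{ij}$ is determined and $t_{kl}$ is uniform in $C$, so $\Pr([t_{ij}]=[t_{kl}])\le2/n$. Hence $\mathbb E\,Q\le2m^4/n\le2m^2$, and Markov's inequality gives $\Pr(Q>400m^2)\le\frac1{200}$.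
\end{proof}

\begin{lemma}\label{lem:union}
With probability at least $1-2^{-m^2/(6\cdot10^8)}$ the set $S$ has the following property.
\begin{enumerate}
\item[$(\ast)$] For every good sample $D$ and every $\varphi\in X_+$, fewer than $\delta m^2$ index pairs $(i,j)$ satisfy $[\varphi(g_i)\varphi(h_j)^{-1}]\ne[g_ih_j^{-1}]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a good sample $D$ and a sample $D'=(g_i';h_j')$, put $t'_{ij}=g_i'h_j'^{-1}$, and let $P$ be the set of index pairs with $[t_{ij}]\ne[t'_{ij}]$. Assume $|P|\ge\delta m^2$. We bound the probability of the event $E(D,D')$ that some $\varphi\in X_+$ satisfies $\varphi(g_i)=g_i'$ and $\varphi(h_j)=h_j'$ for all $i,j$.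

For $\omega\in\Omega$ let $\mu_\omega$ be the number of $(i,j)\in P$ with $[t_{ij}]=\omega$, and let $s$ be the number of $\omega$ with $\mu_\omega>0$. Then $\sum\mu_\omega=|P|\ge\delta m^2$. The sum $\sum\mu_\omega^2$ counts ordered pairs of elements of $P$ with the same class, so it is at most $m^2+Q(D)\le401m^2$. By the Cauchy--Schwarz inequality, $s\ge(\sum\mu_\omega)^2/\sum\mu_\omega^2\ge\delta^2m^2/401$.

Let $\Gamma$ be the graph on $\Omega$ with edges $\{[t_{ij}],[t'_{ij}]\}$ for $(i,j)\in P$. On the event $E(D,D')$ we have $t_{ij}\in S$ if and only if $t'_{ij}\in S$, so for each component $K$ of $\Gamma$ either all classes in $K$ or none are included in $S$. For a given $K$ this has probability $2^{1-|K|}$, which is at most $2^{-|K|/2}$ if $|K|\ge2$, and different components are independent. At least $s$ vertices of $\Gamma$ are not isolated. As $2\cdot401\cdot600^2<3\cdot10^8$,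
\[
\Pr E(D,D')\le2^{-s/2}\le2^{-m^2/(3\cdot10^8)}.
\]
If $(\ast)$ fails for $D$ and $\varphi$, then $E(D,D')$ occurs for the sample $D'=(\varphi(g_i);\varphi(h_j))$, which has $|P|\ge\delta m^2$. There are at most $n^{4m}=2^{4m\log_2n}$ pairs $(D,D')$, and $4m\log_2n\le m^2/(6\cdot10^8)$ by \eqref{eq:numerics}. The union bound completes the proof.
\end{proof}

Property $(\ast)$ says that each single automorphism preserves most colors, whereas $T$ consists of the elements whose class is preserved by all of $V$. The gap is closed by averaging over the group: if one element of $V$ moves $t$ out of its class, then at least a third of them do.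

\begin{lemma}\label{lem:average}
Suppose that $\mathrm{Cay}(G,S)$ is connected and $(\ast)$ holds. Then $X$ satisfies the hypotheses of Theorem~\ref{thm:rigid}.
\end{lemma}

\begin{proof}
By connectedness $X$ preserves $\{B,C\}$, so the stabilizer $V$ of $1$ lies in $X_+$. It remains to show that $|T|\ge(1-\varepsilon)n$.

Fix $g\in B$ and $h\in C$, put $t=gh^{-1}$, and let $\varphi\in X_+$ be uniformly random. The map $X_+\to V$, $\varphi\mapsto\varphi_h$, has all fibers of size $n$: the preimages of $\psi\in V$ are the permutations $x\mapsto\psi(xh^{-1})c$ with $c\in C$. So $\varphi_h$ is uniform in $V$, and $\varphi(g)\varphi(h)^{-1}=\varphi_h(t)$ is uniform on the $V$-orbit of $t$. If $t\notin T$, this orbit has at least one point outside $[t]$ and at most two inside, so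
\[
\Pr\nolimits_\varphi\bigl([\varphi(g)\varphi(h)^{-1}]\ne[t]\bigr)\ge\tfrac13 .
\]
Let $D$ be a good sample and let $\nu(D)$ be the number of $(i,j)$ with $t_{ij}\notin T$. Taking the expectation over $\varphi$ of the count in $(\ast)$ gives $\frac13\nu(D)<\delta m^2$, so $\nu(D)<m^2/200$. Now let $D$ be a uniformly random sample. Each $t_{ij}$ is uniform in $C$, and $\nu(D)\le m^2$ always, so Lemma~\ref{lem:good} gives
\[
m^2\,\frac{|C\setminus T|}{n}=\mathbb E\,\nu(D)\le\frac{m^2}{200}+\frac1{200}\,m^2=\varepsilon m^2.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]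
By \eqref{eq:numerics}, $m^2/(6\cdot10^8)\ge1.5\,n/10^9$. By Lemmas~\ref{lem:connected} and~\ref{lem:union}, the probability that the graph is disconnected or that $(\ast)$ fails is at most
\[
2^{-n/5}+2^{-1.5n/10^9}\le2\cdot2^{-1.5n/10^9}\le2^{-n/10^9},
\]
where the last step uses $n\ge2\cdot10^9$. For every other $S$, Lemma~\ref{lem:average} and Theorem~\ref{thm:rigid} show that $\mathrm{Aut}(\mathrm{Cay}(G,S))=\rho(G)$, because $(G,B)$ has no obstruction. Since the exceptional proportion is less than $1$, such an $S$ exists and $c(G,B)=1$.
\end{proof}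

\begin{thebibliography}{9}
\bibitem{DFS}
Jia-Li Du, Yan-Quan Feng, Pablo Spiga,
\emph{On the existence and the enumeration of bipartite regular representations of Cayley graphs over abelian groups},
arXiv:2001.03916 (2020).
\end{thebibliography}
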